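\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}

\title{Pairs at distance exactly $k$: brooms are asymptotically optimal but not always optimal}


\begin{abstract}
The $k$-distance graph $G_k$ of a graph $G$ joins two vertices when their distance in $G$ is exactly $k$. A conjecture of Tyomkyn and Uzzell says that for $k\ge 3$, $t\ge 2$ and large $n$, the maximum number of edges of $G_k$ over $n$-vertex graphs $G$ with $\omega(G_k)\le t$ is attained by the $k$-distance graph of a broom. We disprove this for $k=3$, every $t\ge 4$ and every $n\ge 2t^3$, by an explicit construction that beats every admissible broom by at least an amount $\gamma(t)\ge1$ that does not depend on $n$ and satisfies $\gamma(t)\sim\frac2{27}t^3$. We also prove that for all $k\ge3$ and $t\ge2$ brooms are optimal up to an additive error $o(n)$, so that their quadratic and linear terms are always correct.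
\end{abstract}

\section{Introduction}

\subsection{The question}

Graphs are finite and simple, and $d$ denotes distance in $G$, with $d=\infty$ between different components. For an integer $k\ge1$, the \emph{$k$-distance graph} $G_k$ is the graph on $V(G)$ in which two vertices are adjacent if and only if they are at distance exactly $k$ in $G$. So $|E(G_k)|$ is the number of pairs of vertices at distance exactly $k$, and a clique of $G_k$ is a set of vertices that are pairwise at distance $k$. How large can $|E(G_k)|$ be if no $t+1$ vertices are pairwise at distance $k$, that is, if the clique number satisfies $\omega(G_k)\le t$?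

Write $t_m(N)$ for the number of edges of the balanced complete $m$-partite graph on $N$ vertices; this is the largest number of edges of an $m$-partite graph on $N$ vertices. Tur\'an's theorem gives $|E(G_k)|\le t_t(n)$, and for $k=1$ this is attained. For $k\ge3$ there is an obstruction. If $d(u,w)=k$, then every interior vertex of a shortest path from $u$ to $w$ is at distance less than $k$ from both $u$ and $w$. When $G_k$ is close to a complete $t$-partite graph and $u,w$ are in different classes, such an interior vertex must lie outside the class of $u$ or outside the class of $w$, and so it spoils a pair between classes. The natural way to keep the damage small is to route all shortest paths through a bounded number of vertices. This is what a broom does.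

For a positive integer $p$, a \emph{$p$-broom} is the following graph.
\begin{itemize}
\item For even $k\ge4$: a central vertex joined to one endpoint of each of $p$ paths on $(k-2)/2$ vertices, with an arbitrary number of leaves attached to the other endpoint of each path.
\item For odd $k\ge3$: a clique of size $p$, each vertex of which is joined to one endpoint of a path on $(k-3)/2$ vertices, again with leaves attached to the other endpoint of each path. For $k=3$ the paths have no vertices and the leaves are attached directly to the clique vertices.
\end{itemize}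
By the \emph{leaves} of a broom we always mean the attached leaves of this definition; a path may carry no leaves.

\begin{conjecture}[Tyomkyn--Uzzell; see \cite{HSTZ}]
Let $k\ge3$ and $t\ge2$. There is a function $h(k,t)$ such that if $n\ge h(k,t)$, then the maximum of $|E(G_k)|$ over $n$-vertex graphs $G$ with $\omega(G_k)\le t$ is attained when $G_k$ is isomorphic to the $k$-distance graph of a $p$-broom, for an appropriate choice of $p$.
\end{conjecture}

\subsection{Results}

\begin{theorem}\label{thm:disproof}
Let $t\ge4$ and $n\ge2t^3$.
\begin{enumerate}
\item[(a)] For every $r$ with $2\le r\le t-2$ there is an $n$-vertex graph $G$ such that $G_3$ is $t$-partite, so that $\omega(G_3)\le t$, and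
\[
|E(G_3)|=t_t(n-t)+\binom r2(t-1-r).
\]
\item[(b)] Every $n$-vertex $p$-broom $B$ for $k=3$ (with any $p$) with $\omega(B_3)\le t$ has $|E(B_3)|\le t_t(n-t)$.
\end{enumerate}
Hence the conjecture is false for $k=3$ and every $t\ge4$, for all $n\ge2t^3$. The maximum of $|E(G_3)|$ over $n$-vertex graphs $G$ with $\omega(G_3)\le t$ exceeds the value $|E(B_3)|$ of every broom $B$ as in (b) by at least
\[
\gamma(t)=\max_{2\le r\le t-2}\binom r2(t-1-r)\ \ge\ \binom{t-2}2\ \ge\ 1,
\qquad\text{and}\qquad \gamma(t)\sim\tfrac2{27}t^3 .
\]
\end{theorem}

In the other direction, only lower-order terms can go wrong. Let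
\[
b=\begin{cases}\frac{t(k-1)}2& k\text{ odd}\\[2pt] 1+\frac{t(k-2)}2&k\text{ even}\end{cases}
\qquad\text{and}\qquad
c=\Bigl(1-\frac1t\Bigr)b=\begin{cases}\frac{(t-1)(k-1)}2&k\text{ odd}\\[2pt] \frac{(t-1)(k-2)}2+\frac{t-1}t&k\text{ even.}\end{cases}
\]
The number $b$ counts the non-leaf vertices of a $t$-broom.

\begin{theorem}\label{thm:asymptotic}
Fix $k\ge3$ and $t\ge2$. The maximum of $|E(G_k)|$ over $n$-vertex graphs $G$ with $\omega(G_k)\le t$ equals
\[
t_t(n)-cn+o(n)=t_t(n-b)+o(n),
\]
and, for large $n$, $t$-brooms with equally distributed leaves attain $t_t(n-b)$.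
\end{theorem}

We do not determine whether the exact statement of the conjecture holds when $k\ge4$, or when $k=3$ and $t\le3$.

Section~\ref{sec:brooms} computes the distance graphs of brooms. Section~\ref{sec:disproof} proves Theorem~\ref{thm:disproof}. Sections~\ref{sec:idea}--\ref{sec:centre} prove the upper bound in Theorem~\ref{thm:asymptotic}. Section~\ref{sec:idea} contains the main idea for $k=3$, $t=2$, and two examples that show why the full proof needs more.

\section{Distances in brooms}\label{sec:brooms}

If $N\equiv\theta\pmod m$ with $0\le\theta<m$, the squares of the class sizes of the balanced $m$-partite graph on $N$ vertices add up to $\frac{N^2}m+\frac{\theta(m-\theta)}m$. Hence $t_m(N)=(1-\frac1m)\frac{N^2}2-\frac{\theta(m-\theta)}{2m}$, and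
\begin{equation}\label{eq:turan}
\Bigl(1-\frac1m\Bigr)\frac{N^2}2-\frac m8\ \le\ t_m(N)\ \le\ \Bigl(1-\frac1m\Bigr)\frac{N^2}2 .
\end{equation}

A \emph{branch} of a broom is one of its $p$ paths with its leaves, together with the attached clique vertex when $k$ is odd.

\begin{lemma}\label{lem:broom}
Let $k\ge3$ and let $B$ be a $p$-broom. Two vertices of $B$ are at distance $k$ if and only if they are leaves of different branches. Consequently, if $B$ has $N$ leaves and exactly $m$ branches carry leaves, then $B_k$ consists of a complete $m$-partite graph on the $N$ leaves and isolated vertices.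
\end{lemma}

\begin{proof}
Let $k$ be odd. A leaf is at distance $\frac{k-1}2$ from the clique vertex of its branch, and the non-leaves of the branch are closer to the clique vertex. Vertices of different branches, at distances $e,e'$ from their clique vertices, are at distance $e+e'+1\le k$, with equality if and only if both are leaves. Within a branch, distances are at most $\max(2,\frac{k-1}2)<k$.

Let $k$ be even. A leaf is at distance $\frac k2$ from the central vertex, and all non-leaves are closer to it. Vertices of different branches, at distances $e,e'$ from the central vertex, are at distance $e+e'\le k$, with equality if and only if both are leaves. Within a branch, or between a branch and the center, distances are at most $\max(2,\frac k2)<k$.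
\end{proof}

A $t$-broom on $n\ge b+t$ vertices has $n-b$ leaves. If these are distributed over the branches as equally as possible, Lemma~\ref{lem:broom} gives $\omega(B_k)=t$ and $|E(B_k)|=t_t(n-b)$. By \eqref{eq:turan}, $t_t(n-b)=t_t(n)-(1-\frac1t)bn+O(1)=t_t(n)-cn+O(1)$. This proves the lower bound and the identity in Theorem~\ref{thm:asymptotic}; the upper bound remains.

\section{The disproof for $k=3$}\label{sec:disproof}

Suppose that $G_3$ is $t$-partite with classes of sizes $n_1,\dots,n_t$. Call a pair of vertices from different classes \emph{lost} if it is not at distance $3$. Then $|E(G_3)|$ equals $\sum_{a<b}n_an_b$ minus the number of lost pairs.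

In a broom for $k=3$ whose branches are the classes, each class has a single \emph{gate}, its clique vertex. Two classes of sizes $n_1,n_2$ lose exactly $n_1+n_2-1$ pairs: each gate is lost to the whole other class, and the pair of gates is counted twice. The idea is to give a class several gates, which lead to different other classes. A gate that leads elsewhere can then stay at distance $3$ from gates that an ordinary broom would lose.

\subsection{The smallest case, $t=4$}\label{sub:small}

Let $N\ge3$ and consider the graph of Figure~\ref{fig:small} with the four classes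
\[
W_i=A_i\cup\{x_{i,0},x_{i,1}\}\ (i=1,2),\qquad U_s=L_s\cup\{h_s\}\ (s=0,1),
\]
each of size $N$. The classes $W_1,W_2$ have two gates each. Gate $x_{i,0}$ leads to $h_0$ and to the other $W$-class, and gate $x_{i,1}$ leads to $h_1$. Distances inside the classes are at most $2$, so $G_3$ is $4$-partite.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1,
  dot/.style={circle,fill,inner sep=1.6pt},
  blob/.style={circle,draw,minimum size=9mm,inner sep=0pt}]
\node[blob] (A1) at (-4.5,0) {$A_1$};
\node[blob] (A2) at (4.5,0) {$A_2$};
\node[blob] (L0) at (1.5,-0.15) {$L_0$};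
\node[blob] (L1) at (0,-2.6) {$L_1$};
\node[dot,label=above:{$x_{1,0}$}] (x10) at (-2.5,1.3) {};
\node[dot,label=above:{$x_{2,0}$}] (x20) at (2.5,1.3) {};
\node[dot,label=below:{$x_{1,1}$}] (x11) at (-2.5,-1.2) {};
\node[dot,label=below:{$x_{2,1}$}] (x21) at (2.5,-1.2) {};
\node[dot,label=left:{$h_0$}] (h0) at (0,0.3) {};
\node[dot,label={[xshift=-2mm]below left:{$h_1$}}] (h1) at (0,-1.2) {};
\draw (x10)--(x20) (x10)--(h0)--(x20) (h0)--(h1) (x11)--(h1)--(x21);
\draw[very thick] (A1)--(x10) (A1)--(x11) (A2)--(x20) (A2)--(x21) (h0)--(L0) (h1)--(L1);
\end{tikzpicture}
\caption{The construction for $t=4$ ($r=2$, $q=1$). Circles are independent sets; a thick line means that all vertices of the set are joined to the vertex. The classes of $G_3$ are $W_i=A_i\cup\{x_{i,0},x_{i,1}\}$ and $U_s=L_s\cup\{h_s\}$.}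
\label{fig:small}
\end{figure}

Between $W_1$ and $W_2$ the lost pairs are the $N-2$ pairs of $x_{2,0}$ with $A_1$, the $N-2$ pairs of $x_{1,0}$ with $A_2$, and the two pairs $\{x_{1,0},x_{2,0}\}$ and $\{x_{1,1},x_{2,1}\}$. The other pairs are at distance $3$: $u\in A_1$ and $u'\in A_2$ are joined by the path $u,x_{1,0},x_{2,0},u'$; the vertices $u$ and $x_{2,1}$ are joined by $u,x_{1,1},h_1,x_{2,1}$; the vertices $x_{1,0}$ and $x_{2,1}$ are joined by $x_{1,0},h_0,h_1,x_{2,1}$; in each case the two end vertices are non-adjacent and have no common neighbor, and the remaining cases are symmetric. So $2N-2$ pairs are lost, one fewer than between two classes of a broom: the pairs $\{x_{1,0},x_{2,1}\}$ and $\{x_{1,1},x_{2,0}\}$ are saved, at the price of $\{x_{1,1},x_{2,1}\}$.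

Every other pair of classes costs the same as in a broom. For instance, between $W_1$ and $U_0$ the lost pairs are the $N$ pairs of $h_0$ with $W_1$ and the $N-1$ pairs of $x_{1,0}$ with $L_0$. So
\[
|E(G_3)|=6N^2-5(2N-1)-(2N-2)=6(N-1)^2+1 ,
\]
whereas $t_4(4N-4)=6(N-1)^2$, which by Theorem~\ref{thm:disproof}(b) bounds all brooms for $N\ge32$.

\subsection{The construction in general}

Let $t\ge4$, $2\le r\le t-2$ and $q=t-1-r\ge1$. Both inequalities $r\ge2$ and $q\ge1$ are needed for a gain, since it comes from pairs of $W$-classes and from the extra gates; this is why we need $t\ge4$. The vertices of $G$ are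
\begin{itemize}
\item \emph{hubs} $h_0,\dots,h_q$, forming a clique, where each $h_s$ has a nonempty set $L_s$ of pendant leaves;
\item for $1\le i\le r$: \emph{gates} $x_{i,0},\dots,x_{i,q}$ and a nonempty set $A_i$; every vertex of $A_i$ is joined to all of $x_{i,0},\dots,x_{i,q}$.
\end{itemize}
In addition $x_{i,s}\sim h_s$ for all $i,s$, and $x_{i,0}\sim x_{i',0}$ for all $i\ne i'$. There are no other edges. The neighborhoods are therefore
\begin{align*}
N(u)&=\{x_{i,0},\dots,x_{i,q}\}&&(u\in A_i),\\
N(l)&=\{h_s\}&&(l\in L_s),\\
N(x_{i,s})&=A_i\cup\{h_s\}&&(s\ge1),\\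
N(x_{i,0})&=A_i\cup\{h_0\}\cup\{x_{i',0}:i'\ne i\},\\
N(h_s)&=L_s\cup\{h_{s'}:s'\ne s\}\cup\{x_{i,s}:1\le i\le r\}.
\end{align*}
The classes are $W_i=A_i\cup\{x_{i,0},\dots,x_{i,q}\}$ for $1\le i\le r$ and $U_s=L_s\cup\{h_s\}$ for $0\le s\le q$. Their number is $r+q+1=t$.

\begin{proof}[Proof of Theorem~\ref{thm:disproof}(a)]
\emph{Inside classes.} Distances inside $W_i$ are at most $2$: vertices of $A_i$ share neighbors, $A_i$ is completely joined to the gates $x_{i,s}$, and any two of these gates share neighbors in $A_i$. Distances inside $U_s$ are at most $2$ via $h_s$. So $G_3$ is $t$-partite with the given classes.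

\emph{Between $W_i$ and $W_{i'}$, $i\ne i'$.} Let $u\in A_i$ and $u'\in A_{i'}$.
\begin{itemize}
\item $d(u,u')=3$: the vertices are non-adjacent, $N(u)\cap N(u')=\emptyset$, and $u,x_{i,0},x_{i',0},u'$ is a path.
\item $d(u,x_{i',0})=2$ via $x_{i,0}$; likewise $d(u',x_{i,0})=2$.
\item For $s\ge1$, $d(u,x_{i',s})=3$: the vertices are non-adjacent, $N(u)$ consists of gates of $W_i$ while $N(x_{i',s})=A_{i'}\cup\{h_s\}$, and $u,x_{i,s},h_s,x_{i',s}$ is a path. The same holds with $i,i'$ exchanged.
\item $d(x_{i,s},x_{i',s})\le2$ via $h_s$.
\item For $s\ne s'$, $d(x_{i,s},x_{i',s'})=3$. The vertices are non-adjacent, since gates of different classes are adjacent only if both second indices are $0$. They have no common neighbor: $A_i,A_{i'}$ are disjoint, $h_s\ne h_{s'}$, and a gate is a neighbor of $x_{i,s}$ only if $s=0$ and of $x_{i',s'}$ only if $s'=0$, which cannot both happen. Finally, $x_{i,s},h_s,h_{s'},x_{i',s'}$ is a path.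
\end{itemize}
The number of lost pairs is $|A_i|+|A_{i'}|+(q+1)=|W_i|+|W_{i'}|-1-q$. (Compared with a broom with gates $x_{i,0}$ and $x_{i',0}$, the $2q$ pairs $\{x_{i,0},x_{i',s}\}$, $\{x_{i,s},x_{i',0}\}$ with $s\ge1$ are saved, at the price of the $q$ pairs $\{x_{i,s},x_{i',s}\}$ with $s\ge1$.)

\emph{Between $W_i$ and $U_s$.} Let $u\in A_i$ and $l\in L_s$. Since $N(l)=\{h_s\}$, a vertex outside $U_s$ that is not adjacent to $h_s$ has distance at least $3$ from $l$.
\begin{itemize}
\item $d(u,l)=3$: $u\not\sim h_s$, and $u,x_{i,s},h_s,l$ is a path.
\item For $s'\ne s$, $d(x_{i,s'},l)=3$: $x_{i,s'}\not\sim h_s$, and $x_{i,s'},h_{s'},h_s,l$ is a path.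
\item $d(x_{i,s},l)=2$ via $h_s$.
\item The hub $h_s$ is within distance $2$ of all of $W_i$: $d(u,h_s)=2$ via $x_{i,s}$, $d(x_{i,s},h_s)=1$, and $d(x_{i,s'},h_s)\le2$ via $h_{s'}$ for $s'\ne s$.
\end{itemize}
The number of lost pairs is $|W_i|+|L_s|=|W_i|+|U_s|-1$.

\emph{Between $U_s$ and $U_{s'}$, $s\ne s'$.} Leaves are at distance $3$, and each hub is within distance $2$ of the whole other class. The number of lost pairs is $|U_s|+|U_{s'}|-1$.

Let $n_1,\dots,n_t$ be the class sizes. Each of the $\binom r2$ pairs of $W$-classes loses $q$ fewer than $n_a+n_b-1$ pairs, and all other pairs of classes lose exactly that many. Hence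
\[
|E(G_3)|=\sum_{a<b}(n_an_b-n_a-n_b+1)+\binom r2q=\sum_{a<b}(n_a-1)(n_b-1)+\binom r2q .
\]
Choose the $n_a$ with sum $n$ and as equal as possible. As $n\ge2t^3$, each $n_a\ge t\ge q+2$, so the sets $A_i$ and $L_s$ are nonempty. The numbers $n_a-1$ are as equal as possible with sum $n-t$, so $\sum_{a<b}(n_a-1)(n_b-1)=t_t(n-t)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:disproof}(b)]
Let $B$ be a $p$-broom on $n$ vertices with $m$ branches that carry leaves. It has $n-p\le n-m$ leaves. If $m\le1$, then $B_3$ has no edges by Lemma~\ref{lem:broom}. If $m\ge2$, the same lemma gives $\omega(B_3)=m$, so $m\le t$, and $|E(B_3)|\le t_m(n-p)\le t_m(n-m)$. For $m=t$ this is the claimed bound. For $2\le m\le t-1$, \eqref{eq:turan} gives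
\begin{align*}
t_t(n-t)-t_m(n-m)
&\ge\Bigl(1-\frac1t\Bigr)\frac{(n-t)^2}2-\frac t8-\Bigl(1-\frac1{t-1}\Bigr)\frac{n^2}2\\
&\ge\frac{n^2}{2t(t-1)}-(t-1)n-\frac t8 .
\end{align*}
Since $n\ge2t^3$, the first term is at least $\frac{t^2}{t-1}n\ge(t+1)n$, so the difference is at least $2n-\frac t8>0$.
\end{proof}

\begin{proof}[Conclusion of the proof of Theorem~\ref{thm:disproof}]
By (a) the maximum of $|E(G_3)|$ is at least $t_t(n-t)+\gamma(t)$, and $r=t-2$ gives $\gamma(t)\ge\binom{t-2}2\ge1$. If a graph attaining the maximum had $G_3$ isomorphic to $B_3$ for a broom $B$, then $B$ would have $n$ vertices and $\omega(B_3)\le t$, and (b) would bound the maximum by $t_t(n-t)$, a contradiction. Finally, $\binom r2(t-1-r)\le\frac12r^2(t-r)\le\frac2{27}t^3$, because $\frac12\sigma^2(1-\sigma)$ has its maximum $\frac2{27}$ on $[0,1]$ at $\sigma=\frac23$; and $r=\lfloor 2t/3\rfloor$ gives $\gamma(t)\ge(\frac2{27}-o(1))t^3$.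
\end{proof}

\section{The idea of the upper bound}\label{sec:idea}

\subsection{A double count for $k=3$, $t=2$}\label{sub:ideal}

Suppose that $V(G)$ is partitioned into $V_1,V_2$ of size about $n/2$, and call a pair between $V_1$ and $V_2$ \emph{lost} if its distance is not $3$. Let $\lambda$ be the number of lost pairs. We want $\lambda\gtrsim cn=n$, assuming only that $O(n)$ pairs are lost. Then all but a small fraction of the vertices are in boundedly many lost pairs; call these \emph{typical}. Assume for the moment that typical vertices never occur in the interior of the shortest paths that we use.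

Take typical $u\in V_1$, $w\in V_2$ at distance $3$, and a shortest path $u,x,y,w$. The vertex $x$ is in $V_1$ or $V_2$, so it forms a lost pair with the endpoint in the other part; charge this pair. Do the same for $y$. The two charged pairs differ, because $x\ne y$ and neither is typical. In this way about $2(n/2)^2$ charges are made. A pair $\{x,v\}$ with $v$ typical is charged only through pairs $\{u,w\}$ that contain $v$, hence at most about $n/2$ times. So $\lambda\gtrsim 2(n/2)^2/(n/2)=n$, as desired. For general odd $k$ and general $t$ there are $k-1$ interior vertices and about $\binom t2(n/t)^2$ pairs, and if each lost pair is charged at most about $n/t$ times, we obtain $\lambda\gtrsim(k-1)\binom t2\frac nt=cn$.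

\subsection{What this leaves out}

Typical vertices may be interior vertices, even in very good graphs.

\begin{example}\label{ex:spider}
Let $G$ consist of a center $z$, vertices $b_1,\dots,b_m$ joined to $z$, and a pendant vertex $e_i$ at each $b_i$. Then $n=2m+1$, and the pairs at distance $3$ are exactly the pairs $\{e_i,b_j\}$ with $i\ne j$. So $G_3$ is bipartite with $m(m-1)=t_2(n-2)$ edges, exactly as many as the best broom with $k=3$, $t=2$. In the partition $V_1=\{e_1,\dots,e_m\}$, $V_2=\{b_1,\dots,b_m,z\}$, the vertices $e_i,b_i$ are each in at most two lost pairs, but the shortest path $e_i,b_i,z,b_j$ has $b_i$ in its interior. Half of all lost pairs are the edges $e_ib_i$ of $G$.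
\end{example}

If both vertices of a lost pair are typical, each may be the interior vertex that charges it, and the load may be up to about twice as large as allowed.

\begin{example}\label{ex:matching}
Let $k=3$. Take adjacent vertices $a_1,a_2$, sets $A_1,A_2$ of $m$ leaves at $a_1$ and $a_2$, respectively, and add a matching $x_1y_1,\dots,x_fy_f$ with $x_s\in A_1$, $y_s\in A_2$, where $f<m/2$. All non-matched pairs between $A_1$ and $A_2$ remain at distance $3$, but now $u,a_1,x_s,y_s$ and $x_s,y_s,a_2,w$ are shortest paths for all unmatched $u\in A_1$, $w\in A_2$. If these are the chosen ones, each pair $\{x_s,y_s\}$ is charged at least $m-f$ times by $x_s$ and again at least $m-f$ times by $y_s$. The total is at least $2(m-f)$, which may be close to $2m$, while the allowed load is about $n/2=m+1$. The number $f$ of such pairs may be linear in $n$.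
\end{example}

It turns out that doubly loaded pairs at distance at least $2$ are rare (Lemma~\ref{lem:strong}), while those at distance $1$ need not be, by Example~\ref{ex:matching}. They are treated by a global argument. Apart from few exceptions, a pair $\{u,w\}$ can charge an edge between typical vertices only at $u$ or only at $w$, and not at both. So if we count pairs $\{u,w\}$ not uniformly but with weights under which ``$u$ is on such an edge'' and ``$w$ is on such an edge'' occur together as often as possible, the total load on these edges is small enough (Lemma~\ref{lem:coupling}). Finally, for even $k$ the middle vertex of the path has no nearer endpoint and needs its own count (Section~\ref{sec:centre}).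

\section{Partition, typical vertices, and exceptional pairs}\label{sec:structure}

Let $\Gamma=G_k$ be $K_{t+1}$-free and let $e(\Gamma)$ be its number of edges. We may assume $e(\Gamma)\ge t_t(n)-cn$, since otherwise there is nothing to prove. Fix $\varepsilon\in(0,\frac1{8t})$; $n$ is large in terms of $k,t,\varepsilon$. Constants in $O(\cdot)$ depend only on $k,t$, constants in $O_\varepsilon(\cdot)$ also on $\varepsilon$, and $o(\cdot)$ refers to $n\to\infty$ with $k,t,\varepsilon$ fixed and is uniform in $G$.

\subsection{A partition with few inside edges}

We use F\"uredi's stability theorem \cite{Furedi}: \emph{if $\Gamma$ is a $K_{t+1}$-free graph on $n$ vertices with $e(\Gamma)\ge t_t(n)-s$, then $\Gamma$ has a $t$-partite subgraph with at least $e(\Gamma)-s$ edges.} We apply it with $s=t_t(n)-e(\Gamma)$, which lies between $0$ and $cn$. So there is a partition of $V(G)$ into $t$ parts with at most $cn$ edges of $\Gamma$ inside parts. Let $V_1,\dots,V_t$ be a partition that minimizes the number of these \emph{inside edges}.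

A \emph{cross pair} is a pair of vertices in different parts. A cross pair is \emph{lost} if it is not at distance $k$; in particular, every cross pair at distance less than $k$ is lost. Let $\lambda$ be the number of lost pairs and $\ell(v)$ the number of lost pairs containing $v$.

\begin{lemma}\label{lem:partition}
We have $\lambda\le2cn$ and $\sum_v\ell(v)\le4cn$; each part has size $\frac nt+O(\sqrt n)$; there are $O(\sqrt n)$ inside edges; and
\[
e(\Gamma)\le t_t(n)-\lambda+O(\sqrt n).
\]
\end{lemma}

The point is the bound $O(\sqrt n)$. F\"uredi's theorem gives only $cn$ inside edges, which would swamp the linear term that we want to determine.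

\begin{proof}
There are at most $t_t(n)$ cross pairs, and at least $e(\Gamma)-cn\ge t_t(n)-2cn$ of them are edges of $\Gamma$. So $\lambda\le2cn$, and $\sum_v\ell(v)=2\lambda\le4cn$. Moreover, by \eqref{eq:turan},
\[
\sum_i\Bigl(|V_i|-\frac nt\Bigr)^2=\Bigl(1-\frac1t\Bigr)n^2-2\sum_{i<j}|V_i||V_j|\le\Bigl(1-\frac1t\Bigr)n^2-2\bigl(t_t(n)-2cn\bigr)\le\frac t4+4cn,
\]
which gives the part sizes.

\emph{Each vertex is in $O(\sqrt n)$ inside edges.} Let $v\in V_i$ have $D\ge1$ $\Gamma$-neighbors in $V_i$. By minimality of the partition, $v$ has at least $D$ $\Gamma$-neighbors in every part, since otherwise moving $v$ would decrease the number of inside edges. Choose $D$ of them in each of the $t$ parts. Among the $D^t$ transversals of these sets there is no clique of $\Gamma$, as it would form a $K_{t+1}$ with $v$. So each transversal contains a lost pair, while a given lost pair is in at most $D^{t-2}$ of them. Hence $D^2\le\lambda=O(n)$.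

\emph{Each inside edge contains a vertex with many lost pairs.} Let $uv$ be an inside edge in $V_i$ and suppose $\ell(u),\ell(v)\le\frac n{4t}$. For $j\ne i$ the set of common $\Gamma$-neighbors of $u,v$ in $V_j$ has at least $|V_j|-\frac n{2t}\ge\frac n{3t}$ vertices. For $t=2$, any such common neighbor gives a $K_3$ in $\Gamma$, a contradiction. For $t\ge3$, choose $D'=\lceil\frac n{3t}\rceil$ common neighbors in each of the $t-1$ parts $V_j$, $j\ne i$. None of the $(D')^{t-1}$ transversals is a clique of $\Gamma$, and a lost pair is in at most $(D')^{t-3}$ of them. So $\lambda\ge(\frac n{3t})^2>2cn$, a contradiction.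

Since $\sum_v\ell(v)\le4cn$, at most $16ct$ vertices have $\ell>\frac n{4t}$. These are in $O(\sqrt n)$ inside edges altogether, and every inside edge contains one of them. Finally, $e(\Gamma)$ is the number of cross pairs, minus $\lambda$, plus the number of inside edges.
\end{proof}

It therefore suffices to prove
\begin{equation}\label{eq:goal}
\lambda\ge cn\,(1-O(\varepsilon))-o(n).
\end{equation}
Indeed, then $e(\Gamma)\le t_t(n)-cn+O(\varepsilon)n+o(n)$ for every fixed $\varepsilon\in(0,\frac1{8t})$, and Theorem~\ref{thm:asymptotic} follows by letting $\varepsilon\to0$.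

\subsection{Typical vertices}

Let $M=4c/\varepsilon$. Call $v$ \emph{typical} if $\ell(v)\le M$; let $T$ be the set of typical vertices and $Q=V(G)\setminus T$. Since $\sum_v\ell(v)\le4cn$, we have $|Q|\le\varepsilon n$. Put
\[
T_i=T\cap V_i,\qquad \tau_i=|T_i|,\qquad \nu=\min_i\tau_i .
\]
By Lemma~\ref{lem:partition},
\begin{equation}\label{eq:sizes}
(1-2t\varepsilon)\frac nt\le\nu\le\tau_i\le(1+o(1))\frac nt,\qquad\text{and in particular}\quad\nu\ge\frac n{2t}.
\end{equation}
A typical vertex forms lost pairs with at most $M$ vertices; call these its \emph{lost partners}.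

A \emph{demand pair} is a pair $\{u,w\}$ with $u\in T_i$, $w\in T_j$, $i\ne j$ and $d(u,w)=k$. For each demand pair fix a shortest path $P(u,w)$; ``interior'' refers to this path. An interior vertex $x$ satisfies $d(u,x)+d(x,w)=k$ with both summands positive, so it is at distance less than $k$ from $u$ and $w$. We call the demand pair \emph{exceptional} if its interior contains a typical vertex outside $V_i\cup V_j$, or contains both a typical vertex of $V_i$ and a typical vertex of $V_j$.

\begin{lemma}\label{lem:exceptional}
There are $O_\varepsilon(n)$ exceptional pairs.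
\end{lemma}

\begin{proof}
Let $z\notin V_i\cup V_j$ be a typical interior vertex. Then $u$ and $w$ are lost partners of $z$. Choosing $z$ and then $u,w$, we find at most $nM^2$ exceptional pairs of the first kind. Now let the interior contain typical $x\in V_i$ and $y\in V_j$. The cross pairs $\{x,y\}$, $\{u,y\}$ and $\{x,w\}$ are at distance less than $k$, hence lost. Choosing first $x$, then $y$ and $w$ among the lost partners of $x$, and $u$ among those of $y$, we find at most $nM^3$ pairs of the second kind.
\end{proof}

\subsection{Pairs that are loaded from both sides}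

For typical $x\in V_i$, $y\in V_j$ with $i\ne j$, let $\alpha(x,y)$ be the number of $u\in T_i$ such that $\{u,y\}$ is a demand pair with $x$ in the interior of $P(u,y)$. Thus $\alpha(y,x)$ counts the $w\in T_j$ such that $\{x,w\}$ is a demand pair with $y$ in the interior of $P(x,w)$. Let $\eta=\varepsilon^2/(2t)$. Call $\{x,y\}$ \emph{doubly strong} if $\alpha(x,y)\ge\eta n$ and $\alpha(y,x)\ge\eta n$.

\begin{lemma}\label{lem:strong}
There are only $O_\varepsilon(1)$ doubly strong pairs at distance at least $2$.
\end{lemma}

If $d(x,y)\ge2$, there is a vertex strictly between $x$ and $y$. It is close to many vertices of both parts, so it has many lost pairs, and there are few such vertices. At distance $1$ there is no room for it, and Example~\ref{ex:matching} shows that the lemma fails there.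

\begin{proof}
Let $\{x,y\}$ be doubly strong with $x\in V_i$, $y\in V_j$, $i<j$ and $d(x,y)\ge2$. As $x$ is interior to some $P(u,y)$, we have $d(x,y)<k$. Let $z$ be the neighbor of $y$ on a shortest path from $x$ to $y$. If $u$ is counted in $\alpha(x,y)$, then $d(u,x)+d(x,y)=k$, so
\[
d(u,z)\le d(u,x)+d(x,y)-1=k-1 .
\]
If $w$ is counted in $\alpha(y,x)$, then $d(x,y)+d(y,w)=k$, so
\[
d(z,w)\le1+d(y,w)=1+k-d(x,y)\le k-1 .
\]
So $z$ is at distance less than $k$ from at least $\eta n$ vertices of $V_i$ and at least $\eta n$ vertices of $V_j$. Since $z$ lies in at most one of these parts, $\ell(z)\ge\eta n$. There are at most $4c/\eta$ vertices $z$ with this property.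

Now fix $z$, $(i,j)$ and $d_0=d(x,y)<k$. If $(x,y)$ and $(x',y')$ are doubly strong pairs with these data, then $d(x,y')\le d(x,z)+d(z,y')=(d_0-1)+1<k$, so $y'$ is a lost partner of $x$. As $x$ is typical, at most $M$ different vertices $y'$ occur; by symmetry at most $M$ different $x'$ occur. So there are at most $M^2$ pairs for each of at most $\frac{4c}\eta\binom t2k$ choices of the data.
\end{proof}

\section{Off-center interior vertices}\label{sec:off}

\subsection{Weights on demand pairs}

For $i<j$ let $F_{ij}$ be the set of edges of $G$ between $T_i$ and $T_j$; they are lost pairs at distance $1$. Let $X_{ij}\subseteq T_i$ and $Y_{ij}\subseteq T_j$ be the sets of their endpoints, and let $\xi=|X_{ij}|/\tau_i$ and $\zeta=|Y_{ij}|/\tau_j$. Then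
\begin{equation}\label{eq:xi}
\max(\xi,\zeta)\le\frac{|F_{ij}|}\nu .
\end{equation}
In Section~\ref{sub:offcount} we have to bound the total weight of the pairs $(u,w)\in T_i\times T_j$ with $u\in X_{ij}$ or $w\in Y_{ij}$. In the uniform measure this can be nearly $\xi+\zeta$, which may be almost twice the right side of \eqref{eq:xi}. The remedy is to couple the uniform measures on $T_i$ and $T_j$ so that $X_{ij}$ and $Y_{ij}$ overlap as much as possible, without giving large weight to any single pair.

\begin{lemma}\label{lem:coupling}
There is a probability measure $\rho_{ij}$ on $T_i\times T_j$ with uniform marginals such that $\rho_{ij}(u,w)\le\frac1{\varepsilon\tau_i\tau_j}$ for all $(u,w)$, and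
\[
\rho_{ij}\bigl((X_{ij}\times T_j)\cup(T_i\times Y_{ij})\bigr)\le\max(\xi,\zeta)+\varepsilon .
\]
\end{lemma}

\begin{proof}
Write $X=X_{ij}$, $Y=Y_{ij}$. By symmetry let $\xi\le\zeta$. If $\zeta<\varepsilon$ or $\xi>1-\varepsilon$, take the uniform measure. The set in question has mass at most $\min(1,\xi+\zeta)$, which is at most $\zeta+\varepsilon$ in the first case because $\xi<\varepsilon$, and in the second because $\zeta\ge\xi>1-\varepsilon$.

Otherwise $\zeta\ge\varepsilon$ and $\xi\le1-\varepsilon$. So $Y\ne\emptyset$, hence $F_{ij}\ne\emptyset$ and $X\neq\emptyset$; and $X\ne T_i$. Put mass $\xi$ uniformly on $X\times Y$, mass $\zeta-\xi$ uniformly on $(T_i\setminus X)\times Y$, and mass $1-\zeta$ uniformly on $(T_i\setminus X)\times(T_j\setminus Y)$. (If $Y=T_j$, the last mass is $0$ and this piece is omitted.) The first marginal gives mass $\xi$ to $X$ and $1-\xi$ to $T_i\setminus X$, the second gives mass $\zeta$ to $Y$ and $1-\zeta$ to $T_j\setminus Y$, uniformly in each case, so both marginals are uniform. The set $(X\times T_j)\cup(T_i\times Y)$ contains the first two pieces and is disjoint from the third, so its mass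 is $\zeta$. The densities relative to the uniform measure are
\[
\frac1\zeta,\qquad \frac{\zeta-\xi}{(1-\xi)\zeta}\le\frac1\zeta,\qquad\frac1{1-\xi},
\]
and all are at most $\frac1\varepsilon$.
\end{proof}

Write $\rho(u,w)$ for the relevant $\rho_{ij}(u,w)$, regarded as a function of unordered pairs. Uniform marginals mean that for $y\in T_j$ and $i\ne j$,
\begin{equation}\label{eq:marginal}
\sum_{u\in T_i}\rho(u,y)=\frac1{\tau_j}\le\frac1\nu .
\end{equation}
The pairs in $\bigcup_{i<j}T_i\times T_j$ that are not demand pairs are lost, so there are $O(n)$ of them, and there are $O_\varepsilon(n)$ exceptional pairs. Each of these pairs has weight at most $\frac1{\varepsilon\nu^2}=O_\varepsilon(n^{-2})$. So the non-exceptional demand pairs have total weight at least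
\begin{equation}\label{eq:mass}
\binom t2-o(1).
\end{equation}

\subsection{Charging}\label{sub:offcount}

A \emph{position} is a non-exceptional demand pair $\{u,w\}$ together with an interior vertex $x$ of $P(u,w)$ with $d(x,u)\ne k/2$ (equivalently, $d(x,w)\ne k/2$). Its weight is $\rho(u,w)$. Each non-exceptional demand pair has $\kappa$ positions, where $\kappa=k-1$ for odd $k$ and $\kappa=k-2$ for even $k$.

For a position, call the endpoint at distance less than $k/2$ from $x$ \emph{near} and the other one \emph{far}. The position charges its weight to a lost pair as follows.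
\begin{itemize}
\item If the far endpoint is not in the part of $x$, charge $\{x,y\}$ where $y$ is the far endpoint.
\item If the far endpoint is in the part of $x$, charge $\{x,y\}$ where $y$ is the near endpoint, which is then not in the part of $x$.
\end{itemize}
In both cases $y\in T$, and $\{x,y\}$ is a cross pair with $d(x,y)<k$ and $d(x,y)\ne k/2$; it is lost. We say that \emph{$x$ charges} $\{x,y\}$. For $t\ge3$ the vertex $x$ may be in the part of neither endpoint, and then the rule prefers the far one. The reason is that the near endpoints of a given $x$ lie almost all in one part, as we see in (a) below, whereas the far endpoints could be spread over $t-1$ parts, and then a pair formed by $x$ and a near endpoint could be loaded about $t-1$ times.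

\begin{proposition}\label{prop:off}
The number $\lambda_{\rm off}$ of lost pairs at distance different from $k/2$ satisfies
\[
\lambda_{\rm off}\ge\frac{\kappa(t-1)}2\,n\,(1-O(\varepsilon))-o(n).
\]
\end{proposition}

\begin{proof}
By \eqref{eq:mass}, the total charge is at least $\kappa\binom t2-o(1)$. We bound the charge that lost pairs receive. Step (a) bounds the charge to a pair by one of its vertices. Steps (b), (c) and (d) then treat, respectively, the charged pairs with a vertex in $Q$, the pairs of typical vertices at distance at least $2$, and those at distance $1$.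

\emph{(a) Each $x$ charges a given pair $\{x,y\}$ at most $(1+o(1))/\nu$ in total.} Let $y\in V_j$. If $d(x,y)<k/2$, then $y$ is the near endpoint, so the charges come from demand pairs $\{y,w\}$ with $w$ in the part of $x$. By \eqref{eq:marginal} the total is at most $1/\nu$.

If $d(x,y)>k/2$, then $y$ is the far endpoint, and the charges come from demand pairs $\{u,y\}$ with $u\in L\setminus V_j$, where $L=\{v\in T:d(x,v)<k/2\}$. Any two vertices of $L$ in different parts are at distance less than $k$, hence lost to each other. If $L\setminus V_j=\emptyset$, there is no charge. Otherwise choose $i\ne j$ with $L\cap V_i\ne\emptyset$. All vertices of $L\setminus V_i$ are lost partners of a fixed typical vertex of $L\cap V_i$, so $|L\setminus V_i|\le M$. The vertices $u\in L\cap V_i$ contribute at most $1/\nu$ by \eqref{eq:marginal}, and the at most $M$ other vertices $u$ contribute at most $\frac1{\varepsilon\nu^2}$ each. The total is at most $\frac1\nu+\frac M{\varepsilon\nu^2}=\frac{1+o(1)}\nu$.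

\emph{(b) Pairs $\{x,y\}$ with $x\in Q$.} A charged pair consists of the interior vertex that charges it and a typical endpoint. So $\{x,y\}$ can be charged only by $x$, and it receives at most $(1+o(1))/\nu$.

\emph{(c) Pairs of typical vertices $x\in V_i$, $y\in V_j$, $i\ne j$.} Suppose $x$ charges $\{x,y\}$ through a demand pair. Since $x$ is a typical interior vertex and the demand pair is non-exceptional, $x$ lies in the part of one of its endpoints. By the charging rule, $y$ is the endpoint in the other part: either $y$ is near and the far endpoint is in the part of $x$, or $y$ is far and not in the part of $x$, so that the near endpoint is. Hence the demand pair is $\{u,y\}$ with $u\in T_i$, and $u$ is counted in $\alpha(x,y)$. So the charge by $x$ is at most $1/\nu$ by \eqref{eq:marginal}, and if $\alpha(x,y)<\eta n$, it is at most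
\[
\frac{\eta n}{\varepsilon\tau_i\tau_j}\le\frac{2t\eta}{\varepsilon\nu}=\frac\varepsilon\nu ,
\]
where we used $\tau_i\ge\nu$ and $\tau_j\ge\frac n{2t}$. The same holds for the charge by $y$, with $\alpha(y,x)$. So a pair of typical vertices that is not doubly strong receives at most $(1+\varepsilon)/\nu$. The doubly strong pairs at distance at least $2$ receive at most $2/\nu$ each, and by Lemma~\ref{lem:strong} $O_\varepsilon(1/\nu)=o(1)$ altogether.

\emph{(d) Pairs of typical vertices at distance $1$, that is, the pairs in $\bigcup F_{ij}$.} Here we do not bound the load of each pair, but the total load. Consider a non-exceptional demand pair $\{u,w\}$ with $u\in T_i$, $w\in T_j$, $i<j$, one of whose positions charges a pair of typical vertices at distance $1$. By (c), the charging vertex $x$ and the charged endpoint lie in different ones of the parts $V_i$ and $V_j$. So either $x\in T_i$ is the interior neighbor of $w$, and then $w\in Y_{ij}$, or $x\in T_j$ is the interior neighbor of $u$, and then $u\in X_{ij}$. As the demand pair is non-exceptional, its interior does not contain typical vertices of both $V_i$ and $V_j$, so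 at most one of the two happens. Hence at most one position of $\{u,w\}$ makes such a charge, and by Lemma~\ref{lem:coupling} and \eqref{eq:xi} the total of these charges for given $i<j$ is at most
\[
\rho_{ij}\bigl((X_{ij}\times T_j)\cup(T_i\times Y_{ij})\bigr)\le\frac{|F_{ij}|}\nu+\varepsilon .
\]

\emph{Summation.} The edges in the sets $F_{ij}$ are lost pairs at distance $1$, and $1\ne k/2$ since $k\ge3$; so they are counted in $\lambda_{\rm off}$. We use (b) for the charged pairs with a vertex in $Q$, (c) for the pairs of typical vertices at distance at least $2$, and (d) for those at distance $1$. These three classes are disjoint, and we obtain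
\[
\kappa\binom t2-o(1)\le\frac{(1+\varepsilon+o(1))\,\lambda_{\rm off}}\nu+\varepsilon\binom t2+o(1).
\]
Inserting $\nu\ge(1-2t\varepsilon)\frac nt$ from \eqref{eq:sizes} and $\binom t2\frac1t=\frac{t-1}2$ gives the claim.
\end{proof}

For odd $k$ we have $\kappa=k-1$ and $c=\frac{(t-1)(k-1)}2$. Since $\lambda\ge\lambda_{\rm off}$, Proposition~\ref{prop:off} gives \eqref{eq:goal}, and Theorem~\ref{thm:asymptotic} is proved for odd $k$.

\section{Centers, for even $k$}\label{sec:centre}

Let $k\ge4$ be even. The lost pairs at distance exactly $k/2$ were not used so far. In a balanced $t$-broom, the central vertex alone accounts for all demand pairs, about $\binom t2(n/t)^2$ in number, at the price of about $\frac{t-1}tn$ lost pairs. So here a lost pair may be responsible for about $\frac n2=\frac t2\cdot\frac nt$ demand pairs, not only $\frac nt$. The next proposition says that this is the extreme case.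

\begin{proposition}\label{prop:centre}
Let $k\ge4$ be even. The number $\lambda_{\rm c}$ of lost pairs at distance exactly $k/2$ satisfies
\[
\lambda_{\rm c}\ge\frac{t-1}t\,n\,(1-O(\varepsilon))-o(n).
\]
\end{proposition}

\begin{proof}
Let $N=\max_i|V_i|=(1+o(1))\frac nt$. Each non-exceptional demand pair $\{u,w\}$ has a \emph{center}, the interior vertex $x$ with $d(x,u)=d(x,w)=k/2$. The number of non-exceptional demand pairs is at least $\binom t2\nu^2-\lambda-O_\varepsilon(n)=\binom t2\nu^2-O_\varepsilon(n)$. We count them by their centers, without weights.

\emph{Centers $x\in Q$.} Let $p_i=|\{v\in T_i:d(x,v)=k/2\}|\le N$, relabel so that $p_1$ is the largest, and let $R=\sum_{i\ge2}p_i\le(t-1)N$. The number of demand pairs with center $x$ is at most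
\[
\sum_{i<j}p_ip_j=p_1R+\sum_{2\le i<j}p_ip_j\le p_1R+\Bigl(1-\frac1{t-1}\Bigr)\frac{R^2}2=\frac R2\Bigl(2p_1+\frac{t-2}{t-1}R\Bigr)\le\frac{tN}2R .
\]
On the other hand, $x$ lies in only one part, so at least $\sum_ip_i-\max_ip_i=R$ lost pairs have the form $\{x,y\}$ with $y\in T$ and $d(x,y)=k/2$. So the number of demand pairs with center $x$ is at most $\frac{tN}2$ times the number of these lost pairs. Different centers in $Q$ give different lost pairs, as each contains exactly one vertex of $Q$.

\emph{Centers $x\in T$.} By non-exceptionality $x$ lies in the part of exactly one endpoint of the demand pair. Assign the demand pair to $\{x,y\}$, where $y$ is the other endpoint. This is a lost pair of typical vertices at distance $k/2\ge2$. The demand pairs with center $x$ assigned to it are counted in $\alpha(x,y)\le N$, and those with center $y$ in $\alpha(y,x)\le N$. So a pair that is not doubly strong is assigned at most $N+\eta n$ demand pairs. Since $k/2\ge2$, Lemma~\ref{lem:strong} applies to the doubly strong ones; there are $O_\varepsilon(1)$ of them, and they are assigned $O_\varepsilon(n)$ demand pairs altogether.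

The lost pairs used for centers in $Q$ contain a vertex of $Q$, and those used for centers in $T$ do not. Since $t\ge2$, we have $N\le\frac{tN}2$, and therefore
\[
\binom t2\nu^2-O_\varepsilon(n)\le\Bigl(\frac{tN}2+\eta n\Bigr)\lambda_{\rm c}+O_\varepsilon(n).
\]
Here $\nu^2\ge(1-2t\varepsilon)^2\frac{n^2}{t^2}$, $\frac{tN}2=(1+o(1))\frac n2$ and $\eta=O(\varepsilon)$. So
\[
\lambda_{\rm c}\ge\frac{\binom t2(n/t)^2}{n/2}(1-O(\varepsilon))-o(n)=\frac{t-1}t\,n\,(1-O(\varepsilon))-o(n).\qedhere
\]
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:asymptotic}]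
Let $k\ge4$ be even. Then $\kappa=k-2$, and $\lambda\ge\lambda_{\rm off}+\lambda_{\rm c}$. By Propositions~\ref{prop:off} and~\ref{prop:centre},
\[
\lambda\ge\Bigl(\frac{(t-1)(k-2)}2+\frac{t-1}t\Bigr)n\,(1-O(\varepsilon))-o(n)=cn\,(1-O(\varepsilon))-o(n),
\]
which is \eqref{eq:goal}. The case of odd $k$ was completed in Section~\ref{sec:off}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Furedi}
F\"uredi, J. Combin. Theory Ser. B \textbf{115} (2015), 66--71.

\bibitem{HSTZ}
Zhen He, Nika Salia, Casey Tompkins, Xiutao Zhu,
\emph{Tur\'an-Type Extremal Results for Distance-$k$ Graphs},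
arXiv:2604.28060 (2026).

\end{thebibliography}

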